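\title{Real stable polynomials that are not mixed determinants}

\begin{abstract}
The mixed determinant of Hermitian matrix pencils with positive semidefinite coefficients is a real stable polynomial or zero. We show that the converse fails: the quartic $a^2d^2+4\,e_1(a,b,c,d)\,e_3(a,b,c,d)$ is real stable and is not, up to sign, a mixed determinant of any number of $4\times4$ pencils. The reason is that a mixed determinant is an average of ordinary determinants with nonnegative coefficients, so its monomials are governed by an arrangement of subspaces and obey Ingleton's inequality. This gives counterexamples in every degree $n\ge4$ and every number $\ell\ge4$ of variables. In degree two the converse holds if and only if $\ell\le6$, and in degree three it fails for $\ell\ge7$.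
\end{abstract}

\section{Introduction}\label{sec:intro}

A polynomial $f\in\mathbb{R}[z_1,\dots,z_\ell]$ is \emph{real stable} if $f\not\equiv0$ and $f(z_1,\dots,z_\ell)\neq0$ whenever $\operatorname{Im}z_k>0$ for all $k$. For $\ell=1$ the nonreal roots of $f$ come in conjugate pairs, so real stability means that all roots are real. A product of real stable polynomials is real stable.

Determinants are the first source of examples. An \emph{admissible pencil} of size $n$ is a matrix
\begin{equation}\label{eq:pencil}
\mathcal{L}(z)=\sum_{k=1}^{\ell}A_kz_k+B,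
\end{equation}
where $A_1,\dots,A_\ell$ are positive semidefinite and $B$ is Hermitian, all complex of size $n\times n$. We call it \emph{homogeneous} if $B=0$. If $z=x+iy$ with $x\in\mathbb{R}^\ell$ and $y\in\mathbb{R}^\ell_{>0}$, then $\mathcal{L}(z)=H+iP$ with $H=\mathcal{L}(x)$ Hermitian and $P=\sum_ky_kA_k$. When $\sum_kA_k$ is positive definite, so is $P$, and $\det\mathcal{L}(z)=\det P\cdot\det(P^{-1/2}HP^{-1/2}+iI)\neq0$ because $-i$ is not an eigenvalue of a Hermitian matrix.

Mixed determinants enlarge this source. Let $[n]=\{1,\dots,n\}$, let $A[S]$ be the principal submatrix of $A$ with rows and columns in $S\subseteq[n]$, and put $\det A[\emptyset]=1$. For $n\times n$ matrices $A_1,\dots,A_m$, whose entries may be polynomials, the \emph{mixed determinant} is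
\[
\eta(A_1,\dots,A_m)=\sum_{(S_1,\dots,S_m)}\ \prod_{j=1}^m\det A_j[S_j],
\]
the sum running over all ordered $m$-tuples of pairwise disjoint, possibly empty sets with union $[n]$. For $m=1$ this is $\det A_1$. If $D$ is diagonal, then $\eta(D,A)=\det(D+A)$, so the characteristic polynomial $\det(zI-A)=\eta(zI,-A)$ is a mixed determinant. If $J$ is the $n\times n$ matrix of ones, then $\det(z_jJ[S])=0$ for $|S|\ge2$, the surviving tuples correspond to injective maps $[n]\to[\ell]$, and
\begin{equation}\label{eq:en}
\eta(z_1J,\dots,z_\ell J)=n!\,e_n(z_1,\dots,z_\ell),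
\end{equation}
where $e_i$ is the $i$-th elementary symmetric polynomial.

It is a theorem of Borcea and Br\"and\'en that the mixed determinant of any number of admissible pencils is real stable or identically zero. The question of the converse comes from their paper~\cite{BB06}. Call a polynomial $f$ of degree $n$ in $\ell$ variables \emph{representable} if $f=\pm\eta(\mathcal{L}_1,\dots,\mathcal{L}_m)$ for some $m\ge1$, which may depend on $f$, and some admissible pencils of size $n$.

\medskip
\noindent\emph{Is every real stable polynomial of degree $n$ in $\ell$ variables representable?}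
\medskip

The sign cannot be dropped: $-z_1$ is real stable, while a mixed determinant of $1\times1$ pencils is their sum. There are reasons to expect the answer yes. In one or two variables a single pencil is enough (Theorem~\ref{thm:low}(c) below). In more variables a single pencil is not enough, for a reason of dimension: the quadratic part of the determinant of a $2\times2$ pencil is a function of four real linear forms and has rank at most $4$, whereas $e_2(z_1,\dots,z_\ell)$ has rank $\ell$ for $\ell\ge2$. But $m$ is unbounded, so no count of parameters limits the mixed determinants, and \eqref{eq:en}, with every pencil rescaled by $(n!)^{-1/n}$, represents $e_n$ in any number $\ell\ge n$ of variables. Nevertheless the answer is no. Let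
\begin{equation}\label{eq:h}
h(a,b,c,d)=a^2d^2+4\,e_1(a,b,c,d)\,e_3(a,b,c,d).
\end{equation}

\begin{theorem}\label{thm:main}
For all $n\ge4$ and $\ell\ge4$ the polynomial $b^{\,n-4}h(a,b,c,d)$, viewed as a polynomial in $\ell$ variables, is real stable of degree $n$ and is not representable.
\end{theorem}

\begin{theorem}\label{thm:low}
\begin{itemize}
\item[(a)] Every real stable polynomial of degree $2$ in $\ell$ variables is representable if and only if $\ell\le6$. For $\ell\le6$, three pencils suffice.
\item[(b)] For $\ell\ge7$ there is a real stable polynomial of degree $3$ in $\ell$ variables that is not representable.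
\item[(c)] If $n=1$ or $\ell\le2$, every real stable polynomial of degree $n$ in $\ell$ variables is representable, with $m=1$.
\end{itemize}
\end{theorem}

The negative statements allow complex Hermitian matrices, so they hold a fortiori for real symmetric pencils. The table records the answer for each pair $(n,\ell)$; a dash marks the cases that this paper does not settle.
\begin{center}
\begin{tabular}{c|cccc}
 & $\ell\le2$ & $\ell=3$ & $4\le\ell\le6$ & $\ell\ge7$\\ \hline
$n=1$ & yes & yes & yes & yes\\
$n=2$ & yes & yes & yes & no\\
$n=3$ & yes & -- & -- & no\\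
$n\ge4$ & yes & -- & no & no
\end{tabular}
\end{center}

Two different obstructions are at work. The first sees only which monomials occur: Sections~\ref{sec:formulas} and~\ref{sec:support} show that a homogeneous mixed determinant has the monomials of a single determinant, whatever $m$ is; Section~\ref{sec:ingleton} shows that the monomials of $h$ are not of this kind; Section~\ref{sec:stable} shows that $h$ is real stable. The second obstruction sees the values of the coefficients. It is found for quadratic forms in Section~\ref{sec:quadratic} and carried to degree three in Section~\ref{sec:cubic}. Section~\ref{sec:positive} contains the positive results.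

\section{Two formulas for the mixed determinant}\label{sec:formulas}

The definition of $\eta$ sums over partitions of $[n]$. It is more useful to sum over permutations. For a permutation $\sigma$ of $[n]$, a cycle $\gamma$ of $\sigma$ (fixed points are cycles) and a matrix $A$, put $A(\gamma)=\prod_{p\in\gamma}A_{p\sigma(p)}$.

\begin{lemma}[Cycle formula]\label{lem:cycle}
For $n\times n$ matrices $A_1,\dots,A_m$,
\begin{equation}\label{eq:cycle}
\eta(A_1,\dots,A_m)=\sum_{\sigma}\operatorname{sgn}\sigma\prod_{\gamma\text{ cycle of }\sigma}\ \sum_{j=1}^mA_j(\gamma).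
\end{equation}
In particular $\eta$ does not change when diagonal matrices $E_1,\dots,E_m$ with $\sum_jE_j=0$ are added to $A_1,\dots,A_m$.
\end{lemma}

\begin{proof}
Expand each $\det A_j[S_j]$ as a sum over the permutations $\sigma_j$ of $S_j$. A partition $(S_j)$ together with permutations $(\sigma_j)$ is the same as a permutation $\sigma$ of $[n]$ with each cycle assigned to an index $j$, and $\operatorname{sgn}\sigma=\prod_j\operatorname{sgn}\sigma_j$. Summing over the assignments for fixed $\sigma$ gives \eqref{eq:cycle}. Diagonal entries occur only in fixed points, hence only through the sums $\sum_j(A_j)_{pp}$.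
\end{proof}

An identity between polynomials can be checked at real points. We use this freely: if $\beta$ is an entry of a pencil, then $\bar\beta$, $\operatorname{Re}\beta$, $\operatorname{Im}\beta$ and $|\beta|^2=(\operatorname{Re}\beta)^2+(\operatorname{Im}\beta)^2$ denote the polynomials that take these values at real $z$. For $2\times2$ pencils \eqref{eq:cycle} reads
\begin{equation}\label{eq:two}
\eta(\mathcal{L}_1,\dots,\mathcal{L}_m)=\Big(\sum_j\alpha_j\Big)\Big(\sum_j\delta_j\Big)-\sum_j|\beta_j|^2,
\qquad
\mathcal{L}_j=\begin{pmatrix}\alpha_j&\beta_j\\ \bar\beta_j&\delta_j\end{pmatrix}.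
\end{equation}
Compare this with $\det\sum_j\mathcal{L}_j=(\sum_j\alpha_j)(\sum_j\delta_j)-|\sum_j\beta_j|^2$. The two differ by the cross terms $\beta_j\bar\beta_{j'}$ with $j\ne j'$, and these can be removed by random phases: if $\phi_1,\dots,\phi_m$ are independent and uniform on $[0,2\pi]$, then $\mathbb{E}\,|\sum_je^{i\phi_j}\beta_j|^2=\sum_j|\beta_j|^2$. Multiplying $\beta_j$ by $e^{i\phi_j}$ is conjugation of $\mathcal{L}_j$ by a diagonal unitary matrix, which keeps the pencil admissible. The same device works for every $n$.

\begin{lemma}[Averaging formula]\label{lem:average}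
Let $D_j=\operatorname{diag}(e^{i\theta_{j1}},\dots,e^{i\theta_{jn}})$ for $j\in[m]$, with all $\theta_{jp}$ independent and uniform on $[0,2\pi]$. Then
\begin{equation}\label{eq:average}
\eta(A_1,\dots,A_m)=\mathbb{E}\,\det\Big(\sum_{j=1}^mD_jA_jD_j^*\Big),
\end{equation}
the expectation being taken coefficient by coefficient if the entries are polynomials.
\end{lemma}

\begin{proof}
The $(p,q)$ entry of the sum is $\sum_j(A_j)_{pq}\,e^{i(\theta_{jp}-\theta_{jq})}$, so the determinant equals
\[
\sum_\sigma\operatorname{sgn}\sigma\sum_{\tau:[n]\to[m]}\ \prod_{p}(A_{\tau(p)})_{p\sigma(p)}\cdot\prod_{q}\exp i\big(\theta_{\tau(q)q}-\theta_{\tau(\sigma^{-1}(q))q}\big).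
\]
The factors of the last product are independent for different $q$. The factor for $q$ equals $1$ if $\tau(q)=\tau(\sigma^{-1}(q))$ and has mean $0$ otherwise. The terms that survive are those with $\tau$ constant on the cycles of $\sigma$, and their sum is the right side of \eqref{eq:cycle}.
\end{proof}

We write $A\succeq0$ for positive semidefinite. We shall often use that for $A_1,\dots,A_s\succeq0$ with sum $\Pi$,
\begin{equation}\label{eq:kernel}
x^*\Pi x=0\ \Longrightarrow\ A_kx=0\text{ for all }k;\qquad\text{hence}\quad\operatorname{range}\Pi=\sum_k\operatorname{range}A_k.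
\end{equation}
Indeed $x^*\Pi x=\sum_k|A_k^{1/2}x|^2$, so $\ker\Pi=\bigcap_k\ker A_k$, and ranges are the orthogonal complements of kernels. In particular, if $\Pi_{pp}=0$, then row and column $p$ of every $A_k$ vanish.

All our counterexamples are homogeneous with nonnegative coefficients. For these the constant matrices and the sign disappear from the problem.

\begin{lemma}\label{lem:reduce}
\begin{itemize}
\item[(a)] If $A_1,\dots,A_\ell\succeq0$, then $\det(\sum_kz_kA_k)$ has nonnegative coefficients. So has every mixed determinant of homogeneous admissible pencils.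
\item[(b)] If $f$ is homogeneous of degree $n$ with nonnegative coefficients and is representable, then $f=\eta(L_1,\dots,L_m)$ with homogeneous admissible pencils $L_j$ of size $n$.
\item[(c)] A real stable polynomial in $\ell$ variables that is not representable keeps both properties when viewed as a polynomial in $\ell'>\ell$ variables.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Write each $A_k$ as a sum of matrices $vv^*$. Then $\sum_kz_kA_k=\sum_{i=1}^Nz_{k(i)}v_iv_i^*$, and by the Cauchy--Binet formula its determinant is $\sum_T|\det(v_i)_{i\in T}|^2\prod_{i\in T}z_{k(i)}$, summed over the $n$-element sets $T\subseteq[N]$. Principal submatrices of positive semidefinite matrices are positive semidefinite, so each factor in the definition of $\eta$ has nonnegative coefficients.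

(b) Let $f=\pm\eta(\mathcal{L}_1,\dots,\mathcal{L}_m)$ and let $L_j$ be $\mathcal{L}_j$ without its constant matrix. The part of degree $|S|$ of $\det\mathcal{L}_j[S]$ is $\det L_j[S]$, the other parts have lower degree, and $\sum_j|S_j|=n$. So the part of degree $n$ of the right side is $\pm\eta(L_1,\dots,L_m)$, and it equals $f$. By (a), and since $f\not\equiv0$, the sign is $+$. This is where the size of the pencils must equal the degree.

(c) Stability does not see unused variables. In a representation in $\ell'$ variables, set the extra variables equal to $0$.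
\end{proof}

\section{The monomials of a mixed determinant}\label{sec:support}

By Lemma~\ref{lem:average} a homogeneous mixed determinant is an average of determinants, and by Lemma~\ref{lem:reduce}(a) nothing cancels in this average. For example, take $n=2$ in \eqref{eq:en}. Here $D_jJD_j^*=u_ju_j^*$ with $u_j=(e^{i\theta_{j1}},e^{i\theta_{j2}})^T$, and with $\phi_j=\theta_{j1}-\theta_{j2}$ the Cauchy--Binet formula gives
\[
\det\Big(\sum_jz_ju_ju_j^*\Big)=\sum_{j<k}\big(2-2\cos(\phi_j-\phi_k)\big)z_jz_k .
\]
Each coefficient has mean $2$, in agreement with \eqref{eq:en}. For $\ell\ge5$ no choice of phases gives $2e_2$ itself, by the rank bound in the introduction. But as soon as the $\phi_j$ are distinct modulo $2\pi$, this single determinant has the same monomials as $e_2$.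

To record the monomials in a form that linear algebra can read, let $f\not\equiv0$ be homogeneous with nonnegative coefficients, and for $K\subseteq[\ell]$ let $r_f(K)$ be the largest total degree in the variables $z_k$, $k\in K$, of a monomial of $f$. In the example $r_f(K)=\min(|K|,2)$, which is the dimension of the span of the lines $\mathbb{C}u_k$, $k\in K$.

\begin{proposition}\label{prop:rank}
Let $f=\eta(L_1,\dots,L_m)\not\equiv0$, where the $L_j=\sum_kA_{jk}z_k$ are homogeneous admissible pencils of size $n$. Then there are subspaces $V_1,\dots,V_\ell\subseteq\mathbb{C}^n$ with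
\[
r_f(K)=\dim\sum_{k\in K}V_k\qquad\text{for all }K\subseteq[\ell].
\]
\end{proposition}

\begin{proof}
For $\theta=(\theta_{jp})$ put $A_k^\theta=\sum_jD_jA_{jk}D_j^*\succeq0$ and $g_\theta=\det(\sum_kz_kA_k^\theta)$. The coefficient $c_\kappa(\theta)$ of a monomial $z^\kappa$ in $g_\theta$ is a trigonometric polynomial in $\theta$. It is nonnegative by Lemma~\ref{lem:reduce}(a), and by \eqref{eq:average} its mean is the coefficient of $z^\kappa$ in $f$. If this coefficient is $0$, then $c_\kappa\equiv0$, being continuous and nonnegative with mean $0$. If it is positive, then $c_\kappa\not\equiv0$, and the zero set of $c_\kappa$ has measure zero. There are finitely many monomials of degree $n$, so we can fix $\theta$ such that $g=g_\theta$ has exactly the monomials of $f$. Then $r_f=r_g$.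

Let $A_K=\sum_{k\in K}A_k^\theta$ and $P=A_{[\ell]}$. Since $\det P=g(1,\dots,1)>0$, the matrix $P$ is positive definite. Substitute $z_k=t$ for $k\in K$ and $z_k=1$ otherwise. The coefficients of $g$ are nonnegative, so no cancellation occurs and $r_g(K)$ is the degree in $t$ of
\[
\det\big(P+(t-1)A_K\big)=\det P\cdot\prod_{i=1}^n\big(1+(t-1)\lambda_i\big),
\]
where $\lambda_1,\dots,\lambda_n$ are the eigenvalues of the Hermitian matrix $P^{-1/2}A_KP^{-1/2}$. This degree is the number of nonzero $\lambda_i$, that is, $\operatorname{rank}A_K$. By \eqref{eq:kernel}, $\operatorname{rank}A_K=\dim\sum_{k\in K}V_k$ with $V_k=\operatorname{range}A_k^\theta$.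
\end{proof}

Positive semidefiniteness of the $A_{jk}$ enters twice: it excludes cancellation, and it identifies the range of a sum. The number $m$ has disappeared from the conclusion.

\section{Ingleton's inequality and the quartic $h$}\label{sec:ingleton}

We now need a constraint on dimensions of sums of subspaces that the monomials of a stable polynomial can violate. We write $r(12)$ for $\dim(V_1+V_2)$, and so on. Consider four planes $V_1,\dots,V_4$ in $\mathbb{C}^4$, that is, four lines in projective $3$-space. Suppose that every pair other than $\{3,4\}$ has $r=3$ (the two lines meet) and every triple has $r=4$ (no three lines are coplanar). Let $I=V_1\cap V_2$, of dimension $1$. The space $(V_1+V_3)\cap(V_2+V_3)$ has dimension $3+3-4=2$ and contains $V_3$, so it equals $V_3$; it also contains $I$. Thus $I\subseteq V_3$, and for the same reason $I\subseteq V_4$. Hence $r(34)\le3$: the sixth pair must meet as well. Keeping track of dimensions in this argument gives a general inequality.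

\begin{lemma}[Ingleton's inequality]\label{lem:ingleton}
For subspaces $V_1,\dots,V_4$ of a finite-dimensional vector space,
\begin{equation}\label{eq:ingleton}
r(1)+r(2)+r(123)+r(124)+r(34)\le r(12)+r(13)+r(14)+r(23)+r(24).
\end{equation}
\end{lemma}

\begin{proof}
Let $I=V_1\cap V_2$, so $\dim I=r(1)+r(2)-r(12)$. For $k=3,4$ we have $I+V_k\subseteq(V_1+V_k)\cap(V_2+V_k)$, so $\dim(I+V_k)\le r(1k)+r(2k)-r(12k)$. The spaces $I+V_3$ and $I+V_4$ both contain $I$, and their sum contains $V_3+V_4$, so
\[
r(34)\le\dim(I+V_3)+\dim(I+V_4)-\dim I .
\]
Inserting the three dimensions and rearranging gives \eqref{eq:ingleton}.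
\end{proof}

Four concurrent lines, no three coplanar, give equality $15=15$ in \eqref{eq:ingleton}, and they come from a determinant. With $J$ the $3\times3$ matrix of ones, $\det(\operatorname{diag}(a,b,c)+dJ)=abc+d(ab+ac+bc)=e_3$, so
\[
e_1e_3=\det\big((a+b+c+d)\oplus(\operatorname{diag}(a,b,c)+dJ)\big),
\]
and the ranges of the four coefficient matrices are planes through the first coordinate axis. The monomials of $e_1e_3$ are $abcd$ and the $x^2yz$ with $x,y,z$ distinct among $a,b,c,d$. Adding the monomial $a^2d^2$ raises $r$ on the pair $\{a,d\}$, changes it nowhere else, and so breaks the equality in the forbidden direction. This is how $h$ is built.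

\begin{proposition}\label{prop:nonrep}
For $n\ge4$ the polynomial $f=b^{\,n-4}h$ in the variables $a,b,c,d$ is not representable.
\end{proposition}

\begin{proof}
From the list of monomials, $r_h=2$ on singletons, since no variable occurs to the third power. On a pair $\{x,y\}$ the monomial $x^2yz$ gives $r_h\ge3$, and $r_h=4$ requires a monomial in $x,y$ alone; so $r_h(ad)=4$ and $r_h=3$ on the other five pairs. On a triple $\{x,y,z\}$ the monomial $x^2yz$ gives $r_h=4$. The factor $b^{\,n-4}$ adds $n-4$ to $r(K)$ when $b\in K$ and nothing otherwise.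

Suppose $f$ is representable. By Lemma~\ref{lem:reduce}(b), Proposition~\ref{prop:rank} and Lemma~\ref{lem:ingleton}, $r_f$ satisfies \eqref{eq:ingleton} with $(1,2,3,4)=(b,c,a,d)$. The sets on the left are $b$, $c$, $abc$, $bcd$, $ad$, and those on the right are $bc$, $ab$, $bd$, $ac$, $cd$; the variable $b$ lies in three sets on each side. The inequality reads $2+2+4+4+4+3(n-4)\le5\cdot3+3(n-4)$, that is, $16\le15$.
\end{proof}

\section{The quartic $h$ is real stable}\label{sec:stable}

We use two standard facts. The first reduces stability to one variable.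

\begin{lemma}\label{lem:lines}
Let $f\in\mathbb{R}[z_1,\dots,z_\ell]$. If for all $x\in\mathbb{R}^\ell$ and $v\in\mathbb{R}^\ell_{>0}$ the polynomial $t\mapsto f(x+tv)$ is nonzero and has only real roots, then $f$ is real stable.
\end{lemma}

\begin{proof}
Every point with positive imaginary parts is $x+iv$, and $f(x+iv)$ is the value of such a polynomial at $t=i$.
\end{proof}

The second is Hurwitz's theorem: a locally uniform limit of zero-free holomorphic functions on a connected open subset of $\mathbb{C}^\ell$ is zero-free or identically zero. Applied to the product of upper half-planes, it shows that a nonzero coefficientwise limit of real stable polynomials of bounded degree is real stable; for $\ell=1$, that a nonzero limit of real-rooted polynomials of bounded degree is real-rooted.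

The restriction of $h$ to a line is a quartic with positive leading coefficient. Such a quartic has four real roots as soon as it is negative, positive, negative at three points $T_1<\nu<T_2$. A point where $h\ge0$ is easy to name: where $e_3=0$ we have $h=a^2d^2$. For points where $h\le0$, regard $h$ as a quadratic polynomial in $b$ and look where it is smallest. For $y=(a,c,d)$ put
\[
s_1=a+c+d,\qquad s_2=ac+ad+cd,\qquad s_3=acd,\qquad p=ad .
\]
Then $e_1=b+s_1$ and $e_3=s_2b+s_3$, so $h=4s_2b^2+4(s_1s_2+s_3)b+4s_1s_3+p^2$. Completing the square,
\begin{equation}\label{eq:square}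
s_2h=g^2-\Delta,\qquad g=2s_2b+s_1s_2+s_3,\qquad\Delta=(s_1s_2-s_3)^2-p^2s_2,
\end{equation}
because $(s_1s_2+s_3)^2-4s_1s_2s_3=(s_1s_2-s_3)^2$. Here $4g=\partial h/\partial b$, and $16\Delta$ is the discriminant of $h$ in $b$. If $\Delta\ge0$, then $h\le0$ wherever $g=0$ and $s_2>0$. The size of the added term $a^2d^2$ matters only in this inequality.

\begin{lemma}\label{lem:disc}
$\Delta\ge0$ on $\mathbb{R}^3$.
\end{lemma}

\begin{proof}
If $s_2\le0$, both terms of $\Delta$ are nonnegative. Let $s_2=\rho^2$ with $\rho>0$, and let $\sigma=a+d$. Then $s_2=p+c\sigma$ and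
\[
s_1s_2-s_3=(a+d)(a+c)(c+d)=\sigma(c^2+s_2),
\]
so we must show $|\sigma|(c^2+\rho^2)\ge|p|\rho$.

If $0\le p\le4\rho^2$, use also $p=ad\le\sigma^2/4$. Then $p=\sqrt p\sqrt p\le\frac{|\sigma|}{2}\cdot2\rho$, so $p\rho\le|\sigma|\rho^2$.

Otherwise $p<0$ or $p>4\rho^2$, and $|c\sigma|=|p-\rho^2|\ge|p|/2$: in the first case $|p-\rho^2|=|p|+\rho^2$, in the second $p-\rho^2>\frac34p$. Hence $|\sigma|(c^2+\rho^2)\ge2|c\sigma|\rho\ge|p|\rho$.
\end{proof}

It remains to place the zeros of $g$ and $e_3$ in the right order along a line. The roots of $s_2$ will separate them: where $s_2=0$, both $g$ and $e_3$ reduce to $s_3$, whose sign is known.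

\begin{lemma}\label{lem:sign}
Let $y\in\mathbb{R}^3$ have at most one vanishing coordinate. If $s_2(y)=0$ and $s_1(y)>0$, then $s_3(y)<0$.
\end{lemma}

\begin{proof}
If $s_3>0$, then $(T+a)(T+c)(T+d)=T^3+s_1T^2+s_3>0$ for $T\ge0$, so the roots $-a,-c,-d$ are negative and $s_2>0$, a contradiction. If $s_3=0$, one coordinate vanishes and $s_2=0$ is the product of the other two, so a second coordinate vanishes, again a contradiction.
\end{proof}

\begin{proposition}\label{prop:stable}
The polynomial $h$ is real stable.
\end{proposition}

\begin{proof}
Let $b_0\in\mathbb{R}$, $u_0>0$, $x\in\mathbb{R}^3$, $v\in\mathbb{R}^3_{>0}$, and let $F(t)$ be the value of $h$ at $b=b_0+tu_0$, $y=y(t)=x+tv$. Its leading coefficient is the value of $h$ at $b=u_0$, $y=v$, which is positive and does not depend on $x$. By Lemma~\ref{lem:lines} it suffices to show that $F$ is real-rooted, and by Hurwitz's theorem it suffices to do so for $x$ in a dense set. We take $x$ outside the three planes spanned by $v$ and a coordinate axis. Then $y(t)$ never lies on a coordinate axis: it has at most one vanishing coordinate for every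 real $t$. Below, $s_1,s_2,s_3,p,g,e_3$ are functions of $t$.

\emph{The roots of $s_2$.} The linear function $s_1$ is increasing; let $t_0$ be its root. From $s_1^2=|y|^2+2s_2$ we get $s_2(t_0)=-|y(t_0)|^2/2<0$. The quadratic $s_2$ has positive leading coefficient, so it has roots $t_1<t_0<t_2$, is negative between them and positive outside $[t_1,t_2]$. Moreover $s_1(t_1)<0<s_1(t_2)$. Lemma~\ref{lem:sign}, applied to $y(t_2)$ and to $-y(t_1)$, gives $s_3(t_2)<0<s_3(t_1)$.

\emph{Two points with $F\le0$.} The function $g$ is a cubic in $t$ with positive leading coefficient, and $g(t_i)=s_3(t_i)$. Since $g(t_2)<0$ and $g\to+\infty$ as $t\to+\infty$, there is $T_2>t_2$ with $g(T_2)=0$. Since $g(t_1)>0$ and $g\to-\infty$ as $t\to-\infty$, there is $T_1<t_1$ with $g(T_1)=0$. At $T_i$ we have $s_2>0$, so $F(T_i)=-\Delta/s_2\le0$ by \eqref{eq:square} and Lemma~\ref{lem:disc}.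

\emph{A point between them with $F\ge0$.} Since $e_3(t_1)=s_3(t_1)>0>s_3(t_2)=e_3(t_2)$, there is $\nu\in(t_1,t_2)$ with $e_3(\nu)=0$, and $F(\nu)=p(\nu)^2\ge0$.

\emph{Strict signs.} The quadratic $s_2$ is positive at $T_1,T_2$ and negative at $\nu$. For $\varepsilon>0$ the quartic $F-\varepsilon s_2$ has positive leading coefficient and is negative, positive, negative at $T_1<\nu<T_2$. It has a root in each of $(-\infty,T_1)$, $(T_1,\nu)$, $(\nu,T_2)$, $(T_2,\infty)$. Letting $\varepsilon\to0$, we find that $F$ is real-rooted.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]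
The polynomial $b^{\,n-4}h$ has degree $n$ and is a product of real stable polynomials by Proposition~\ref{prop:stable}. It is not representable for $\ell=4$ by Proposition~\ref{prop:nonrep}, and for $\ell>4$ by Lemma~\ref{lem:reduce}(c).
\end{proof}

\begin{remark}
Let $h_\lambda=\lambda a^2d^2+4e_1e_3$. For $0<\lambda\le1$ both proofs apply: the monomials are those of $h$, the quantity $\Delta$ becomes $(s_1s_2-s_3)^2-\lambda p^2s_2$, which is nonnegative for $s_2\le0$ and at least $\Delta$ for $s_2>0$, and $F(\nu)=\lambda p(\nu)^2$. So the determinant $4e_1e_3$ is a limit of real stable quartics that are not representable. Some bound on $\lambda$ is needed. At $a=d=1$, $c=0$ we have $h_\lambda=4(b+1)^2+\lambda-4$, which has nonreal roots for $\lambda>4$; if $h_\lambda$ were stable, this limit of the stable polynomials $h_\lambda(1+i\varepsilon,b,i\varepsilon,1+i\varepsilon)$ in $b$ would have no zero in the upper half-plane.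
\end{remark}

\section{Quadratic forms in seven variables}\label{sec:quadratic}

For a real quadratic form $q$ we write $q(x,y)$ for the symmetric bilinear form with $q(x,x)=q(x)$. The form $q$ has at most one positive eigenvalue if and only if it is positive definite on no plane; this holds whenever $q\le0$ on some hyperplane, since a hyperplane meets every plane in a nonzero vector. By \eqref{eq:two} a mixed determinant of homogeneous $2\times2$ pencils has at most one positive eigenvalue: with $\alpha=\sum_j\alpha_j$ and $\delta=\sum_j\delta_j$ we have $4\alpha\delta=(\alpha+\delta)^2-(\alpha-\delta)^2$, so the form is nonpositive where $\alpha+\delta=0$.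

\begin{lemma}\label{lem:lorentz}
Let $q$ be a real quadratic form in $\ell$ variables with at most one positive eigenvalue and with $q>0$ on $\mathbb{R}^\ell_{>0}$. Then $q$ is real stable.
\end{lemma}

\begin{proof}
Let $x\in\mathbb{R}^\ell$, $v\in\mathbb{R}^\ell_{>0}$. If $q(x+tv)=q(v)t^2+2q(x,v)t+q(x)$ had negative discriminant, then $q(v)>0$ and $q(x)q(v)>q(x,v)^2$, so $x,v$ would span a plane on which $q$ is positive definite. Hence Lemma~\ref{lem:lines} applies.
\end{proof}

Consider forms $q=\sum_{k<l}q_{kl}z_kz_l$ without squares and with all $q_{kl}>0$. They have the monomials of $e_2$, which is representable, so Proposition~\ref{prop:rank} says nothing against them. The absence of $z_k^2$, however, is an equality case, and it is rigid: we shall see that each variable occurs in the off-diagonal entry of at most one pencil. This sorts the variables into blocks. Inside a block $q$ looks like a single $2\times2$ determinant, of rank at most $4$; between different blocks only the product $\alpha\delta$ contributes, and it has rank at most $2$. For a real symmetric $7\times7$ matrix $Q=(q_{kl})$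 consider the two conditions:
\begin{itemize}
\item[(M3)] $\det(q_{kl})_{k\in I,\,l\in I'}\neq0$ for all disjoint $3$-element sets $I,I'\subseteq[7]$;
\item[(M5)] all principal $5\times5$ minors of $Q$ are nonzero.
\end{itemize}

\begin{lemma}\label{lem:blocks}
Let $Q$ be a real symmetric $7\times7$ matrix with zero diagonal that satisfies {\rm(M3)} and {\rm(M5)}. Then $q=\frac12z^TQz=\sum_{k<l}q_{kl}z_kz_l$ is not a mixed determinant of homogeneous admissible $2\times2$ pencils.
\end{lemma}

\begin{proof}
Suppose $q=\eta(K_1,\dots,K_m)$ with $K_j=\sum_kA_{jk}z_k$. Let $\alpha_{jk},\delta_{jk}$ be the diagonal entries and $\beta_{jk}$ the upper off-diagonal entry of $A_{jk}\succeq0$, and put $\alpha_k=\sum_j\alpha_{jk}$, $\delta_k=\sum_j\delta_{jk}$. By \eqref{eq:two} the coefficient of $z_k^2$ is $\alpha_k\delta_k-\sum_j|\beta_{jk}|^2=0$. From $|\beta_{jk}|^2\le\alpha_{jk}\delta_{jk}$ and the Cauchy--Schwarz inequality,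
\[
\Big(\sum_j|\beta_{jk}|\Big)^2\le\Big(\sum_j\sqrt{\alpha_{jk}\delta_{jk}}\Big)^2\le\alpha_k\delta_k=\sum_j|\beta_{jk}|^2 .
\]
So all products $|\beta_{jk}||\beta_{j'k}|$ with $j\ne j'$ vanish, and for each $k$ there is an index $j(k)$ with $\beta_{jk}=0$ for $j\ne j(k)$. Put $\beta_k=\beta_{j(k)k}$. The coefficient of $z_kz_l$ in \eqref{eq:two} gives, for $k\ne l$,
\begin{equation}\label{eq:qkl}
q_{kl}=\begin{cases}\alpha_k\delta_l+\delta_k\alpha_l-2\operatorname{Re}(\beta_k\bar\beta_l),&j(k)=j(l),\\[2pt] \alpha_k\delta_l+\delta_k\alpha_l,&j(k)\ne j(l).\end{cases}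
\end{equation}
The first line also holds for $k=l$, where both sides are $0$. Partition $[7]$ into the blocks on which $j(\cdot)$ is constant.

Suppose a block has at least $5$ elements. On this block the columns of $Q$ are combinations of the four vectors $(\alpha_k)$, $(\delta_k)$, $(\operatorname{Re}\beta_k)$, $(\operatorname{Im}\beta_k)$, so a principal $5\times5$ minor vanishes, against (M5).

Suppose all blocks have at most $4$ elements. Then some union of blocks has $3$ or $4$ elements: either a single block does, or all blocks have at most $2$ elements and we add them one at a time until the size first reaches $3$ or more. The complement of this union has $4$ or $3$ elements. Take $3$-element sets $I$ in the union and $I'$ in the complement. By the second line of \eqref{eq:qkl} the matrix $(q_{kl})_{k\in I,\,l\in I'}$ has rank at most $2$, against (M3).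
\end{proof}

For six variables the dichotomy fails: a partition into blocks of sizes $4$ and $2$ has no block of size $5$ and separates no two $3$-element sets. This is the partition that Section~\ref{sec:positive} uses to construct representations.

\begin{proof}[Proof of Theorem~\ref{thm:low}(a), ``only if'']
Let $q=\sum_{1\le k<l\le7}\big(1+(k-l)^2\big)z_kz_l$, with matrix $Q$. For $k\ne l$ the entry $q_{kl}$ is the scalar product of $(k^2+1,-2k,1)$ and $(1,l,l^2)$. A minor in (M3) is therefore a product of two $3\times3$ determinants, each a nonzero multiple of a Vandermonde determinant of distinct integers, so (M3) holds. Let $S\subseteq[7]$ with $|S|\ge2$. For $z\in\mathbb{R}^S$ with $\sum_kz_k=0$,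
\[
z^TQ[S]z=\sum_{k,l\in S}(1+k^2+l^2-2kl)z_kz_l-\sum_{k\in S}z_k^2=-2\Big(\sum_kkz_k\Big)^2-\sum_kz_k^2 ,
\]
so $Q[S]$ is negative definite on a hyperplane and has at least $|S|-1$ negative eigenvalues. Its trace is $0$, so the remaining eigenvalue is positive. For $|S|=5$ this gives (M5). For $S=[7]$ it shows, with Lemma~\ref{lem:lorentz}, that $q$ is real stable. By Lemmas~\ref{lem:reduce}(b) and~\ref{lem:blocks}, $q$ is not representable, and Lemma~\ref{lem:reduce}(c) extends this to $\ell\ge7$.
\end{proof}

\section{A cubic in seven variables}\label{sec:cubic}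

The natural candidate in degree three is $f=wq$, with $q$ as in Lemma~\ref{lem:blocks} and $w=z_7$. The difficulty is that a representation of a product need not visibly split into representations of the factors. We shall extract from a representation of $wq$ a representation by $2\times2$ pencils of $cq+\mu w^2$ with $c>0$ and $\mu\ge0$, and the term $\mu w^2$ has to be excluded. A mixed determinant of $2\times2$ pencils has at most one positive eigenvalue, so $\mu>0$ is impossible if adding $\mu w^2$ creates a second one. This happens when $Q$ has a kernel vector with nonzero last coordinate. We therefore want a singular $Q$, and matrices of squared distances in $\mathbb{R}^4$ provide one.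

\begin{lemma}\label{lem:points}
There are distinct points $P_1,\dots,P_7\in\mathbb{R}^4$ such that $Q=(|P_k-P_l|^2)_{k,l}$ satisfies {\rm(M3)}, {\rm(M5)} and
\begin{itemize}
\item[{\rm(M6)}] $\det Q[\{1,\dots,6\}]\neq0$.
\end{itemize}
For such points $q=\frac12z^TQz$ is real stable, and $Q$ has rank $6$ and exactly one positive eigenvalue.
\end{lemma}

\begin{proof}
The minors in question and the numbers $|P_k-P_l|^2$, $k\ne l$, are finitely many polynomials in the $28$ coordinates. A product of nonzero polynomials is nonzero, so it suffices to show that none of them vanishes identically. For (M3) take $P_k=(x_k,0,0,0)$ with distinct $x_k$: the entry $(x_k-x_l)^2$ is the scalar product of $(x_k^2,-2x_k,1)$ and $(1,x_l,x_l^2)$, and the minor is a nonzero multiple of a product of two Vandermonde determinants. For (M5) place the five points at the vertices of a regular simplex with unit edges: the minor is $\det(J-I)=4$, with $J$ the $5\times5$ matrix of ones. For (M6) add the centroid of this simplex, at squared distance $\rho>0$ from each vertex. Let $\mathbf{1}$ be the vector of ones. Since $(J-I)\mathbf{1}=4\cdot\mathbf{1}$,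 the Schur complement formula gives
\[
\det\begin{pmatrix}J-I&\rho\mathbf{1}\\ \rho\mathbf{1}^T&0\end{pmatrix}=4\cdot\big(-\rho^2\,\mathbf{1}^T(J-I)^{-1}\mathbf{1}\big)=4\cdot\big(-\tfrac54\rho^2\big)\neq0 .
\]
Expanding $|P_k-P_l|^2=|P_k|^2+|P_l|^2-2P_k\cdot P_l$ gives
\[
q=\Big(\sum_kz_k\Big)\Big(\sum_k|P_k|^2z_k\Big)-\Big|\sum_kz_kP_k\Big|^2 .
\]
So $q$ is a function of six linear forms and has rank at most $6$, hence exactly $6$ by (M6). It is nonpositive on the hyperplane $\sum_kz_k=0$, and positive on $\mathbb{R}^7_{>0}$ because its coefficients are positive. Thus it has exactly one positive eigenvalue, and Lemma~\ref{lem:lorentz} applies.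
\end{proof}

Fix such a $q$, write $z=(z_1,\dots,z_6)$ and $w=z_7$, and let $q=q'(z)+w\lambda(z)$ with $\lambda$ linear. By (M6) the form $q'$ has rank $6$. We also need the matroid union theorem (Edmonds; Nash-Williams), in the following form. Let $(x_{j1},\dots,x_{jn})$, $j\in[m]$, be families of vectors, and let $\rho_j(X)$ be the dimension of the span of $x_{ji}$, $i\in X$. Then $[n]$ can be partitioned into possibly empty sets $S_1,\dots,S_m$ with $(x_{ji})_{i\in S_j}$ linearly independent for each $j$ if and only if $\sum_j\rho_j(X)\ge|X|$ for all $X\subseteq[n]$.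

\begin{proof}[Proof of Theorem~\ref{thm:low}(b)]
The cubic $f=wq=wq'+w^2\lambda$ is real stable. By Lemma~\ref{lem:reduce}(c) it suffices to show that it is not representable for $\ell=7$. Suppose it is. By Lemma~\ref{lem:reduce}(b), $f=\eta(M_1,\dots,M_m)$ with $3\times3$ pencils
\[
M_j=L_j+wC_j,\qquad L_j=\sum_{k\le6}A_{jk}z_k,\qquad A_{jk},\,C_j\succeq0 .
\]

\emph{Step 1: what $f|_{w=0}\equiv0$ says.} Let $\Pi_j=\sum_kA_{jk}$. Setting $w=0$ and $z=(1,\dots,1)$ gives $\eta(\Pi_1,\dots,\Pi_m)=0$. The terms of this sum are nonnegative, so there is no partition of $[3]$ with $\det\Pi_j[S_j]>0$ for all $j$. Let $x_{j1},x_{j2},x_{j3}$ be the columns of $\Pi_j^{1/2}$. Then $\Pi_j[X]$ is the Gram matrix of $(x_{ji})_{i\in X}$; its rank is $\rho_j(X)$, and its determinant is positive exactly when these vectors are independent. By the matroid union theorem there is a nonempty $X\subseteq[3]$ with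
\[
\sum_j\operatorname{rank}\Pi_j[X]\le|X|-1 .
\]
Permuting rows and columns simultaneously in all pencils does not change $\eta$, so only $|X|$ matters.

\emph{Step 2: $|X|\ge2$ is impossible.} We show that in this case $f$ depends on $z$ only through a linear map $T$ from $\mathbb{R}^6$ to a real space of dimension at most $4$. Then $q'$, the coefficient of $w$, is invariant under translation by $\ker T\neq0$. A quadratic form invariant under translation by $y$ has $y$ in its radical, which contradicts $\operatorname{rank}q'=6$. Note that the Hermitian $3\times3$ matrices annihilating a given vector $x\neq0$ are the Hermitian forms on $x^\perp\cong\mathbb{C}^2$, a real space of dimension $4$.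

Let $X=\{2,3\}$. After renumbering, $\operatorname{rank}\Pi_1[X]\le1$ and $\Pi_j[X]=0$ for $j\ge2$. By \eqref{eq:kernel}, for $j\ge2$ only the $(1,1)$ entry of $L_j$ can be nonzero. By Lemma~\ref{lem:cycle} we may move these diagonal entries to the first pencil:
\[
f=\eta(L+wC_1,wC_2,\dots,wC_m),\qquad L=\sum_jL_j .
\]
Choose $x\neq0$ supported on $X$ with $x^*\Pi_1x=0$. Then $L_1(z)x=0$ by \eqref{eq:kernel}, and $L_j(z)x=0$ for $j\ge2$ because $x_1=0$. Take $T=L$.

Let $X=[3]$, so $\sum_j\operatorname{rank}\Pi_j\le2$. If at most one $\Pi_j$ is nonzero, say $\Pi_1$, it has a kernel vector $x\neq0$, which $L_1(z)$ annihilates, while $L_j=0$ for $j\ge2$; take $T=L_1$. Otherwise exactly two are nonzero, say $\Pi_j=u_ju_j^*$ for $j=1,2$. By \eqref{eq:kernel} each $A_{jk}$ has range in $\mathbb{C}u_j$, so $L_j=\lambda_j(z)u_ju_j^*$ with a real linear form $\lambda_j$; take $T=(\lambda_1,\lambda_2)$.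

\emph{Step 3: $|X|=1$ and a Schur complement.} Let $X=\{3\}$. By \eqref{eq:kernel}, row and column $3$ of every $L_j$ vanish. Write
\[
L_j[\{1,2\}]=\begin{pmatrix}\alpha_j&\beta_j\\ \bar\beta_j&\delta_j\end{pmatrix},\qquad C_j=\begin{pmatrix}C_j'&\xi_j\\ \xi_j^*&C_{j,33}\end{pmatrix},\qquad\xi_j=\begin{pmatrix}C_{j,13}\\ C_{j,23}\end{pmatrix},
\]
and put $\alpha=\sum_j\alpha_j$, $\delta=\sum_j\delta_j$, $C_{pp}=\sum_jC_{j,pp}$, $c=C_{33}$. For $m=1$ and $c>0$, the Schur complement of the $(3,3)$ entry $wc$ gives $c\det M_1=w\det\big(cL_1[\{1,2\}]+w(cC_1'-\xi_1\xi_1^*)\big)$, which is the desired splitting. We imitate it for all $j$ with the common value $c$: let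
\[
\Gamma_j=c\,C_j'-\xi_j\xi_j^*,\qquad K_j=c\,L_j[\{1,2\}]+w\Gamma_j .
\]
These pencils are admissible. Indeed $\Gamma_j=(c-C_{j,33})C_j'+(C_{j,33}C_j'-\xi_j\xi_j^*)$; the first term is positive semidefinite since $c\ge C_{j,33}$, and so is the second, since the Cauchy--Schwarz inequality for the form $C_j$ gives $|x^*\xi_j|^2\le C_{j,33}\,x^*C_j'x$ for $x\in\mathbb{C}^2$.

The cycle formula \eqref{eq:cycle}, summed over the identity, the transpositions $(12)$, $(23)$, $(13)$ and the two $3$-cycles, gives
\begin{align*}
f={}&wc\,(\alpha+wC_{11})(\delta+wC_{22})-wc\sum_j|\beta_j+wC_{j,12}|^2\\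
&-w^2(\alpha+wC_{11})\sum_j|C_{j,23}|^2-w^2(\delta+wC_{22})\sum_j|C_{j,13}|^2\\
&+2w^2\operatorname{Re}\sum_j(\beta_j+wC_{j,12})\,C_{j,23}C_{j,31}.
\end{align*}
Put
\begin{gather*}
\gamma_{11}=\sum_j(\Gamma_j)_{11}=cC_{11}-\sum_j|C_{j,13}|^2,\qquad\gamma_{22}=\sum_j(\Gamma_j)_{22}=cC_{22}-\sum_j|C_{j,23}|^2,\\
\kappa_j=(\Gamma_j)_{12},\qquad\bar\kappa_j=c\,\overline{C_{j,12}}-C_{j,23}C_{j,31}.
\end{gather*}
The coefficients of $w$ and $w^2$ in $f$ are then
\[
q'=c\Big(\alpha\delta-\sum_j|\beta_j|^2\Big),\qquad\lambda=\alpha\gamma_{22}+\delta\gamma_{11}-2\operatorname{Re}\sum_j\beta_j\bar\kappa_j .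
\]
Since $q'\not\equiv0$ we have $c>0$. By \eqref{eq:two},
\[
\eta(K_1,\dots,K_m)=(c\alpha+w\gamma_{11})(c\delta+w\gamma_{22})-\sum_j|c\beta_j+w\kappa_j|^2=cq'+cw\lambda+\mu w^2=cq+\mu w^2,
\]
where $\mu=\gamma_{11}\gamma_{22}-\sum_j|\kappa_j|^2\ge\sum_j\big((\Gamma_j)_{11}(\Gamma_j)_{22}-|\kappa_j|^2\big)\ge0$.

\emph{Step 4: $\mu=0$.} The form $G=cq+\mu w^2$ is a mixed determinant of homogeneous $2\times2$ pencils, so it has at most one positive eigenvalue. Let $y\neq0$ with $Qy=0$. Then $y_7\neq0$, since otherwise $(y_1,\dots,y_6)$ would be a kernel vector of $Q[\{1,\dots,6\}]$, against (M6). Let $v=(1,\dots,1,0)$. We have $G(v)=cq(v)>0$, $G(y)=\mu y_7^2$ and $G(v,y)=\frac c2v^TQy+\mu v_7y_7=0$. If $\mu>0$, then $G$ is positive definite on the plane spanned by $v$ and $y$. Hence $\mu=0$ and $cq=\eta(K_1,\dots,K_m)$. The matrix $cQ$ satisfies (M3) and (M5), so this contradicts Lemma~\ref{lem:blocks}.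
\end{proof}

\section{Representations in low degree and few variables}\label{sec:positive}

\begin{proof}[Proof of Theorem~\ref{thm:low}(c)]
Let $n=1$ and $f=\sum_ka_kz_k+a_0$. If $a_k>0>a_l$ for some $k,l\ge1$, there is $y\in\mathbb{R}^\ell_{>0}$ with $\sum_ka_ky_k=0$ and $x\in\mathbb{R}^\ell$ with $f(x)=0$, so $f(x+iy)=0$. Hence $a_1,\dots,a_\ell$ are all nonnegative or all nonpositive, and $\pm f$ is an admissible $1\times1$ pencil. Let $\ell=1$. Then $f=a\prod_i(z-r_i)$ with real $r_i$, and $\pm f=\det\operatorname{diag}(|a|(z-r_1),z-r_2,\dots,z-r_n)$. The case $\ell=2$ is a theorem of Borcea and Br\"and\'en~\cite{BB10}, based on Helton--Vinnikov: a real stable $f\in\mathbb{R}[z_1,z_2]$ of degree $n$ equals $\pm\det(z_1A_1+z_2A_2+B)$ with $A_1,A_2$ positive semidefinite and $B$ symmetric, all of size $n\times n$.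
\end{proof}

It remains to represent stable polynomials of degree $2$ in $\ell\le6$ variables. We first remove the terms of lower degree at the cost of one constant pencil.

\begin{lemma}\label{lem:affine}
Let $f$ be real stable of degree $2$ in $\ell$ variables. Then $\pm f(z)=q(z+z^\circ)-\gamma$, where $z^\circ\in\mathbb{R}^\ell$, $\gamma\ge0$, and $q$ is a quadratic form with exactly one positive eigenvalue and $q>0$ on $\mathbb{R}^\ell_{>0}$. If $q$ is a mixed determinant of $m$ homogeneous admissible $2\times2$ pencils, then $\pm f$ is a mixed determinant of $m+1$ admissible pencils.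
\end{lemma}

\begin{proof}
Let $f=f_2+f_1+f_0$ be the decomposition by degree. By Hurwitz's theorem $f_2=\lim_{s\to\infty}s^{-2}f(sz)$ is real stable, so $f_2(v)=-f_2(iv)\neq0$ for $v\in\mathbb{R}^\ell_{>0}$. The orthant is connected, so after replacing $f$ by $-f$ if necessary, $q=f_2$ is positive on it.

Let $F(z,z_0)=f_2(z)+z_0f_1(z)+z_0^2f_0$, a quadratic form on $\mathbb{R}^{\ell+1}=\mathbb{R}^\ell\oplus\mathbb{R}\mathbf{e}_0$ that restricts to $q$ on $\mathbb{R}^\ell$. Let $\mathbf{1}=(1,\dots,1)\in\mathbb{R}^\ell$, so $F(\mathbf{1})>0$, and let $\perp$ refer to $F$. For $x=(x',x_0)$ with $x_0\neq0$ we have $F(x+t\mathbf{1})=x_0^2f\big((x'+t\mathbf{1})/x_0\big)$. For nonreal $t$ the coordinates of the argument have nonzero imaginary parts of one sign, and $f$ has real coefficients, so the value is nonzero. Thus $t\mapsto F(x+t\mathbf{1})$ is real-rooted, which means $F(x,\mathbf{1})^2\ge F(x)F(\mathbf{1})$. By continuity this holds for all $x$, so $F\le0$ on $\mathbf{1}^\perp$. In particular $q$ has exactly one positive eigenvalue.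

To complete the square when $q$ is degenerate we need $f_1$ to vanish on the radical of $q$. Let $y\in\mathbb{R}^\ell$ lie in this radical. Then $y\in\mathbf{1}^\perp$ and $F(y)=0$. By the Cauchy--Schwarz inequality for the semidefinite form $-F$ on $\mathbf{1}^\perp$, the vector $y$ is orthogonal to $\mathbf{1}^\perp$; it is also orthogonal to $\mathbf{1}$, and $\mathbb{R}^{\ell+1}=\mathbb{R}\mathbf{1}\oplus\mathbf{1}^\perp$. Hence $F(y,\mathbf{e}_0)=0$. A linear form on $\mathbb{R}^\ell$ that vanishes on the radical of $q$ is of the form $q(\cdot,z^\circ)$, so there is $z^\circ\in\mathbb{R}^\ell$ with $F(z,\mathbf{e}_0)=q(z,z^\circ)$ for all $z\in\mathbb{R}^\ell$. This says that $\mathbf{e}_0-z^\circ$ is orthogonal to $\mathbb{R}^\ell$. Therefore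
\[
f(z)=F\big((z+z^\circ)+(\mathbf{e}_0-z^\circ)\big)=q(z+z^\circ)+F(\mathbf{e}_0-z^\circ),
\]
and $\gamma=-F(\mathbf{e}_0-z^\circ)\ge0$ because $\mathbf{e}_0-z^\circ\in\mathbf{1}^\perp$.

If $q=\eta(K_1,\dots,K_m)$, then by \eqref{eq:two}
\[
f(z)=\eta\Big(K_1(z+z^\circ),\dots,K_m(z+z^\circ),\begin{pmatrix}0&\sqrt\gamma\\ \sqrt\gamma&0\end{pmatrix}\Big).
\]
Each $K_j(z+z^\circ)=K_j(z)+K_j(z^\circ)$ is admissible, and so is the last pencil, whose coefficient matrices $A_k$ are zero.
\end{proof}

For the homogeneous problem we recall the geometry of a Lorentzian space, a real vector space $W$ with a nondegenerate form $\langle\cdot,\cdot\rangle$ of signature $(1,r-1)$. In suitable coordinates $x=(x_0,x')$ and $\langle x,x\rangle=x_0^2-|x'|^2$. A vector is \emph{timelike} if $\langle x,x\rangle>0$ and \emph{causal} if $\langle x,x\rangle\ge0$. The causal vectors form $\mathcal{C}\cup(-\mathcal{C})$ with $\mathcal{C}=\{x_0\ge|x'|\}$, and the timelike vectors form the two disjoint open sets $x_0>|x'|$ and $-x_0>|x'|$.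
\begin{itemize}
\item[(L1)] If $x,y\in\mathcal{C}$, then $\langle x,y\rangle\ge0$, and for nonzero $x,y$ equality forces $x,y$ to be proportional and not timelike. Indeed $x_0y_0-x'\cdot y'\ge|x'||y'|-x'\cdot y'\ge0$; for nonzero vectors $x_0,y_0>0$, and equality gives $x_0=|x'|$, $y_0=|y'|$ and $y'=sx'$ with $s>0$. In particular the sum of two independent vectors of $\mathcal{C}$ is timelike.
\item[(L2)] If $\tau\in\mathcal{C}$ is timelike and $x$ is causal with $\langle x,\tau\rangle\ge0$, then $x\in\mathcal{C}$. Otherwise $-x\in\mathcal{C}\setminus\{0\}$, and (L1) gives $\langle-x,\tau\rangle>0$.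
\item[(L3)] If $\tau$ is timelike, the form is negative definite on $\tau^\perp$, by Sylvester's law of inertia. So a subspace $U\ni\tau$ has signature $(1,\dim U-1)$, and $W=U\oplus U^\perp$ with $U^\perp$ negative definite.
\item[(L4)] Let $U\subseteq W$ have an orthogonal basis $h_0,\dots,h_s$, $s\le3$, with $h_0\in\mathcal{C}$, $\langle h_0,h_0\rangle=1$ and $\langle h_i,h_i\rangle=-1$ for $i\ge1$. Define
\[
\psi\Big(\sum_it_ih_i\Big)=\begin{pmatrix}t_0+t_1&t_2-it_3\\ t_2+it_3&t_0-t_1\end{pmatrix},
\]
with $t_i=0$ for $i>s$. Then $\det\psi(x)=t_0^2-t_1^2-t_2^2-t_3^2=\langle x,x\rangle$. If $x\in U\cap\mathcal{C}$, then $\operatorname{tr}\psi(x)=2\langle x,h_0\rangle\ge0$ and $\det\psi(x)\ge0$, so $\psi(x)\succeq0$.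
\end{itemize}

A single pencil thus accommodates a Lorentzian space of dimension at most $4$. For dimension $5$ or $6$ the one or two extra negative directions must go into the off-diagonal entry of a second pencil, which is a complex number and has room for two. The difficulty is positivity: a variable with an off-diagonal coefficient in the second pencil needs diagonal coefficients there to dominate it. We arrange that the last two variables contribute only diagonal matrices to $\psi$. Diagonal entries move freely between pencils, so these variables can be moved to the second pencil entirely.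

\begin{proposition}\label{prop:six}
Let $q$ be a quadratic form in $\ell\le6$ variables with exactly one positive eigenvalue and $q>0$ on $\mathbb{R}^\ell_{>0}$. Then $q$ is a mixed determinant of at most two homogeneous admissible $2\times2$ pencils.
\end{proposition}

\begin{proof}
Let $W$ be the quotient of $\mathbb{R}^\ell$ by the radical of $q$, with the induced form of signature $(1,r-1)$, $r=\operatorname{rank}q\le\ell$. Let $x_k\in W$ be the image of the $k$-th standard basis vector. The $x_k$ span $W$, and $q(z)=\langle\sum_kz_kx_k,\sum_kz_kx_k\rangle$. The image of the open orthant is connected and consists of timelike vectors, so after a choice of sign of the coordinate $x_0$ it lies in $\mathcal{C}$. Since $\mathcal{C}$ is closed, all $x_k$ lie in $\mathcal{C}$.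

If $r\le4$, apply (L4) with $U=W$ and the coordinate basis: $A_k=\psi(x_k)\succeq0$ and $q=\det\sum_kz_kA_k$.

Let $r\in\{5,6\}$. Renumber so that $x_1,\dots,x_4$ are independent, and let $U$ be their span. By (L1), $\tau=x_1+x_2\in\mathcal{C}$ is timelike, so by (L3) $U$ has signature $(1,3)$ and $W=U\oplus U^\perp$ with $U^\perp$ negative definite of dimension $r-4\le2$. Let $\varphi:U^\perp\to\mathbb{C}$ be $\mathbb{R}$-linear with $\langle v,v\rangle=-|\varphi(v)|^2$. For the at most two indices $k\ge5$ write $x_k=u_k+v_k$ with $u_k\in U$, $v_k\in U^\perp$. Then $\langle u_k,u_k\rangle=\langle x_k,x_k\rangle-\langle v_k,v_k\rangle\ge0$ and $\langle u_k,\tau\rangle=\langle x_k,\tau\rangle\ge0$, so $u_k\in\mathcal{C}$ by (L2).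

There is a plane $H\subseteq U$ that contains the $u_k$, $k\ge5$, and a timelike vector of $\mathcal{C}$. If $u_5,u_6$ exist and are independent, take their span, which contains $u_5+u_6$; otherwise the $u_k$ lie on a line, and we take a plane in $U$ containing this line and $\tau$. This is where $\ell\le6$ is used: three vectors need not lie in a plane. By (L3) we can choose a basis $h_0,\dots,h_3$ of $U$ as in (L4) with $H=\operatorname{span}(h_0,h_1)$. Then $\psi(u_k)=\operatorname{diag}(\alpha_k,\delta_k)$ with $\alpha_k,\delta_k\ge0$ for $k\ge5$. Put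
\[
K_1=\sum_{k\le4}z_k\,\psi(x_k),\qquad K_2=\sum_{k\ge5}z_k\begin{pmatrix}\alpha_k&\varphi(v_k)\\ \overline{\varphi(v_k)}&\delta_k\end{pmatrix}.
\]
The coefficients of $K_1$ are positive semidefinite by (L4). Those of $K_2$ have nonnegative diagonal and determinant $\alpha_k\delta_k-|\varphi(v_k)|^2=\langle u_k,u_k\rangle+\langle v_k,v_k\rangle=\langle x_k,x_k\rangle\ge0$.

For real $z$ let $u=\sum_{k\le4}z_kx_k+\sum_{k\ge5}z_ku_k$ and $v=\sum_{k\ge5}z_kv_k$, so that $u+v=\sum_kz_kx_k$. The diagonal of $\psi(u)$ is that of $K_1+K_2$, the off-diagonal entry of $\psi(u)$ is that of $K_1$, and the off-diagonal entry of $K_2$ is $\varphi(v)$. By \eqref{eq:two},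
\[
\eta(K_1,K_2)=\det\psi(u)-|\varphi(v)|^2=\langle u,u\rangle+\langle v,v\rangle=q(z).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:low}(a), ``if'']
Let $f$ be real stable of degree $2$ in $\ell\le6$ variables. Proposition~\ref{prop:six} represents the form $q$ of Lemma~\ref{lem:affine} with at most two pencils, and that lemma then represents $\pm f$ with at most three.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BB06}
Julius Borcea and Petter Br\"and\'en, \emph{Applications of stable polynomials to mixed determinants: Johnson's conjectures, unimodality, and symmetrized Fischer products}, arXiv:math/0607755 (2006).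

\bibitem{BB10}
Julius Borcea and Petter Br\"and\'en, \emph{Multivariate P\'olya--Schur classification problems in the Weyl algebra}, Proc. London Math. Soc. (2010).

\end{thebibliography}
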